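# Closed ideals of the Fourier algebra and the bimodules they generate

## 1. The guess that an ideal can be read off from its bimodule

Let $G$ be a locally compact group with left Haar measure and let $(\lambda_s\xi)(t)=\xi(s^{-1}t)$ on $L^2(G)$. The group von Neumann algebra $L(G)\subseteq B(L^2(G))$ is the weak\* closed span of the $\lambda_s$. The Fourier algebra $A(G)$ is its predual: an element $u\in A(G)$ is a normal functional on $L(G)$, it is identified with the continuous function $u(s)=\langle\lambda_s,u\rangle$, and its norm is its norm as a functional. With pointwise multiplication $A(G)$ is a commutative Banach algebra. We use four standard facts (Eymard): $\langle\lambda_s,u\rangle=u(s)$; for every compact $E\subseteq G$ there is $u\in A(G)$ with $u=1$ on $E$; translations are isometric and norm continuous on $A(G)$; and $L(G\times H)=L(G)\bar\otimes L(H)$.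

For a closed ideal $J$ of $A(G)$ let $J^\perp\subseteq L(G)$ be its annihilator. It is weak\* closed and $(J^\perp)_\perp=J$, so $J^\perp$ remembers $J$. Let $L^\infty(G)$ act on $L^2(G)$ by multiplication, and let
$$\mathrm{Bim}(J^\perp)=\overline{\mathrm{span}}^{\,w*}\{aTb:\ a,b\in L^\infty(G),\ T\in J^\perp\}\subseteq B(L^2(G)).$$
We ask whether $J\mapsto\mathrm{Bim}(J^\perp)$ is one to one on closed ideals, for every locally compact $G$. The question comes from Dimitrios Andreou, "Crossed products of dual operator spaces and a characterization of groups with the approximation property", arXiv:2004.07169 (2020).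

The natural guess is yes. The space $J^\perp$ lies in $\mathrm{Bim}(J^\perp)\cap L(G)$, and one expects that multiplying by functions creates no new elements of $L(G)$, so that
$$\mathrm{Bim}(J^\perp)\cap L(G)=J^\perp .\tag{1}$$
If (1) holds for all $J$, the map is one to one.

**Finite groups.** Here $A(G)$ is the algebra of all functions on $G$. Its ideals are $J_E=\{h: h|_E=0\}$ for $E\subseteq G$, and $J_E^\perp=\mathrm{span}\{\lambda_s:s\in E\}$. The matrix of $\lambda_s$ has a $1$ at $(x,y)$ when $xy^{-1}=s$ and $0$ elsewhere, and $L^\infty(G)$ is the algebra of diagonal matrices. So $\mathrm{Bim}(J_E^\perp)$ consists of all matrices supported on $\{(x,y):xy^{-1}\in E\}$. For $G=\mathbb Z/3$ and $E=\{0,1\}$, the space $J_E^\perp$ consists of the circulants $\alpha\lambda_0+\beta\lambda_1$, and $\mathrm{Bim}(J_E^\perp)$ consists of all $3\times3$ matrices that vanish where $x-y=2$. The circulants among these are again $\alpha\lambda_0+\beta\lambda_1$, so (1) holds.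

**Discrete groups.** Let $G$ be discrete and $T\in L(G)$. Since $T$ commutes with right translations, its matrix is $T_{x,y}=\langle T\delta_y,\delta_x\rangle=t(xy^{-1})$ with $t(s)=\langle T\delta_e,\delta_s\rangle$. The function $\delta_s$ is in $A(G)$: it is the functional $T\mapsto\langle T\delta_e,\delta_s\rangle$, because $\langle\lambda_r\delta_e,\delta_s\rangle=\delta_s(r)$. Hence $t(s)=\langle T,\delta_s\rangle$.

Let $e_{x,y}$ be the matrix units. Then $e_{x,x}Te_{y,y}=t(xy^{-1})e_{x,y}$. So $\mathrm{Bim}(J^\perp)$ contains $e_{x,y}$ as soon as some $T\in J^\perp$ has $t(xy^{-1})\ne0$, and if there is no such $T$, then all elements of $\mathrm{Bim}(J^\perp)$ vanish at $(x,y)$. No $T\in J^\perp$ has $t(s)\neq0$ exactly when $\delta_s\in(J^\perp)_\perp=J$. This happens exactly when some $h\in J$ has $h(s)\ne0$: in that case $\delta_s=h(s)^{-1}h\delta_s\in J$, and the converse is clear. Since a bounded operator is the weak\* limit of its compressions to finite sets, we get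
$$\mathrm{Bim}(J^\perp)=\{S:\ S_{x,y}=0\text{ whenever }xy^{-1}\notin Z(J)\},\qquad Z(J)=\{s:h(s)=0\text{ for all }h\in J\}.$$
So for discrete $G$ the bimodule remembers the zero set of $J$ and nothing else. When does the zero set determine $J$? For $h\in A(G)$ put $I_h=\overline{\mathrm{span}}\{\delta_s:h(s)\neq0\}$. Finitely supported functions are dense in $A(G)$, because functionals $T\mapsto\langle T\xi,\eta\rangle$ with $\xi,\eta$ finitely supported span a dense subspace. Together with $h\delta_s=h(s)\delta_s$ this gives $I_h=\overline{hA(G)}$.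

* If $h\in I_h$ for every $h$, then every $J$ equals $\{h:h|_{Z(J)}=0\}$. Indeed, if $h$ vanishes on $Z(J)$, then every $s$ with $h(s)\ne0$ lies outside $Z(J)$, so $\delta_s\in J$, so $h\in I_h\subseteq J$. The map is one to one.
* If $h\notin I_h$ for some $h$, then $\overline{\mathbb Ch+I_h}$ and $I_h$ are different closed ideals with the same zero set, hence with the same bimodule. The map is not one to one.

For $G=\mathbb Z$ we have $A(\mathbb Z)\cong L^1(\mathbb T)$ through Fourier coefficients. With $u_n(k)=\max(1-|k|/n,0)$, the products $u_nh$ correspond to Fejér means, so $u_nh\to h$ in norm. The guess is correct for $\mathbb Z$.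

The discrete case shows what the question is about: whether $h$ lies in $\overline{hA(G)}$.

**Definition ($D_\infty$).** The group $G$ (or $A(G)$) has *property $D_\infty$* if for every $h\in A(G)$ there is a net $(u_i)$ in $A(G)$ with $u_ih\to h$ in norm. Equivalently, $h\in\overline{hA(G)}$ for every $h\in A(G)$.

If $G$ is compact, then $1\in A(G)$ and $D_\infty$ holds trivially; $\mathbb Z$ has $D_\infty$ by the Fejér argument. By the Hahn–Banach theorem, $D_\infty$ fails exactly when there are $T\in L(G)$ and $h\in A(G)$ with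
$$\langle T,vh\rangle=0\ \ (v\in A(G)),\qquad \langle T,h\rangle\neq0.\tag{2}$$

We shall see that the guess is wrong: it fails for $SL(3,\mathbb R)\times SU(2)\times\mathbb T^{\mathbb N}$. The first half of the work carries the discrete computation over to all groups.

## 2. $\mathrm{Bim}(J^\perp)\cap L(G)$ is the annihilator of $\overline{\mathrm{span}}(J\cdot A(G))$

**Theorem A.** Let $G$ be any locally compact group. For a closed ideal $J$ of $A(G)$ put $J_0=\overline{\mathrm{span}}\,(J\cdot A(G))$. Then
$$\mathrm{Bim}(J^\perp)\cap L(G)=J_0^\perp\qquad\text{and}\qquad \mathrm{Bim}(J^\perp)=\mathrm{Bim}(J_0^\perp).$$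
Hence $\mathrm{Bim}(J_1^\perp)=\mathrm{Bim}(J_2^\perp)$ if and only if $(J_1)_0=(J_2)_0$, and the map $J\mapsto\mathrm{Bim}(J^\perp)$ is one to one if and only if $G$ has property $D_\infty$.

Write $\mathcal B=B(L^2(G))$. For $\omega\in\mathcal B_*$ let $P(\omega)=\omega|_{L(G)}\in A(G)$. The map $P$ is onto, since normal functionals on a von Neumann subalgebra extend. For $u\in A(G)$ and $T\in L(G)$ let $u\cdot T\in L(G)$ be defined by $\langle u\cdot T,v\rangle=\langle T,uv\rangle$. This is weak\* continuous in $T$, and $u\cdot\lambda_s=u(s)\lambda_s$.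

**Step 1: extending $T\mapsto u\cdot T$ to $\mathcal B$.** For discrete $G$ we cut matrices to single entries. For general $G$ there are no entries, and the substitute is a map on all of $\mathcal B$ that multiplies $\lambda_s$ by $u(s)$ and respects the bimodule structure. On $L^2(G\times G)$ let $(V\zeta)(s,t)=\zeta(s,s^{-1}t)$. By left invariance this is unitary, with $(V^*\zeta)(s,t)=\zeta(s,st)$. Put $\Phi(T)=V(T\otimes1)V^*$ for $T\in\mathcal B$. Then
$$(\Phi(\lambda_r)\zeta)(s,t)=(V^*\zeta)(r^{-1}s,s^{-1}t)=\zeta(r^{-1}s,\,r^{-1}s\,s^{-1}t)=\zeta(r^{-1}s,r^{-1}t),$$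
so $\Phi(\lambda_r)=\lambda_r\otimes\lambda_r$. For $a\in L^\infty(G)$ we have $\Phi(a)=a\otimes1$, since $V$ commutes with $a\otimes1$.

Given $u\in A(G)$, choose $\tilde u\in\mathcal B_*$ with $P(\tilde u)=u$ and put $\Theta_u(T)=(\mathrm{id}\otimes\tilde u)\Phi(T)$, where the slice map is defined by $\omega((\mathrm{id}\otimes\tilde u)X)=(\omega\otimes\tilde u)(X)$ for $\omega\in\mathcal B_*$. Then $\Theta_u$ is weak\* continuous, and
$$\Theta_u(aTb)=a\,\Theta_u(T)\,b\quad(a,b\in L^\infty(G)),\qquad \Theta_u(\lambda_s)=u(s)\lambda_s .\tag{3}$$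
Moreover $\Theta_u(T)=u\cdot T$ for $T\in L(G)$, because both sides are weak\* continuous in $T$ and agree on all $\lambda_s$.

**Step 2: the inclusion $\mathrm{Bim}(J^\perp)\cap L(G)\subseteq J_0^\perp$.** This is the attempt to prove (1), carried as far as it goes. Let $T\in\mathrm{Bim}(J^\perp)\cap L(G)$ and $h\in J$. If $S\in J^\perp$, then $h\cdot S=0$, since $\langle h\cdot S,v\rangle=\langle S,hv\rangle=0$ for all $v$. By (3), $\Theta_h(aSb)=a(h\cdot S)b=0$, so $\Theta_h$ vanishes on $\mathrm{Bim}(J^\perp)$ by weak\* continuity. Hence $h\cdot T=\Theta_h(T)=0$, that is,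
$$\langle T,hu\rangle=\langle h\cdot T,u\rangle=0\qquad(u\in A(G)).\tag{4}$$
So $T$ annihilates $J\cdot A(G)$ and hence $J_0$.

For (1) we would need $\langle T,h\rangle=0$, and (4) does not say this. If $G$ is compact, we put $u=1$ in (4) and are done. In general we would need $u_ih\to h$ for some $u_i\in A(G)$, which is $D_\infty$. Steps 3 and 4 show that this is no weakness of the argument.

**Step 3: localization.** To prove the reverse inclusion we need functions $u$ that act as $1$ on compactly cut-down functionals.

**Lemma 2.1.** Let $E\subseteq G$ be compact and let $\omega\in\mathcal B_*$ satisfy $\omega(T)=\omega(\chi_ET\chi_E)$ for all $T\in\mathcal B$. If $u\in A(G)$ equals $1$ on $EE^{-1}$, then $\omega\circ\Theta_u=\omega$.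

*Proof.* Both sides are normal, so it suffices to compare them on a set with weak\* dense span. Take the operators $a\lambda_sb$ with $a,b\in L^\infty(G)$, $s\in G$. Their span is a unital $*$-algebra: $(a\lambda_sb)^*=b^*\lambda_{s^{-1}}a^*$ and $a\lambda_sb\,c\lambda_td=a(\lambda_sbc\lambda_s^{-1})\lambda_{st}d$, where $\lambda_sbc\lambda_s^{-1}\in L^\infty(G)$. By the double commutant theorem it is weak\* dense in $\mathcal B$ once its commutant is $\mathbb C1$. The commutant lies in $L^\infty(G)$, because $L^\infty(G)$ is maximal abelian, and it consists of the left-invariant $f\in L^\infty(G)$. Taking real and imaginary parts and adding a constant, we may take $f\ge0$. Then $f(t)\,dt$ is a left-invariant Radon measure, hence a multiple of Haar measure, so $f$ is constant.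

For $T=a\lambda_sb$ we have $\omega(\Theta_u(T))=u(s)\,\omega(a\lambda_sb)$ by (3), and $\omega(a\lambda_sb)=\omega(a\,\chi_E\lambda_s\chi_E\,b)$. Since $\chi_E\lambda_s\chi_E=\chi_E\chi_{sE}\lambda_s$, this is $0$ unless $E\cap sE\ne\emptyset$, i.e. unless $s\in EE^{-1}$, and there $u(s)=1$. In both cases $\omega(\Theta_u(T))=\omega(T)$. $\square$

**Step 4: the inclusion $J_0^\perp\subseteq\mathrm{Bim}(J^\perp)$.** Let $T\in J_0^\perp$. By Hahn–Banach it suffices to show $\omega(T)=0$ for every $\omega\in\mathcal B_*$ that annihilates $\mathrm{Bim}(J^\perp)$. For compact $E$ put $\omega_E(S)=\omega(\chi_ES\chi_E)$.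

First, $\omega_E\to\omega$ in norm along the compact sets. Since $C_c(G)$ is dense in $L^2(G)$, $\chi_E\to1$ strongly. Write $\omega(S)=\sum_n\langle S\xi_n,\eta_n\rangle$ with $\sum_n\|\xi_n\|\|\eta_n\|<\infty$. Then
$$\|\omega_E-\omega\|\le\sum_n\bigl(\|\chi_E\xi_n-\xi_n\|\|\eta_n\|+\|\xi_n\|\|\chi_E\eta_n-\eta_n\|\bigr).$$
The part with $n>N$ is at most $2\sum_{n>N}\|\xi_n\|\|\eta_n\|$ for every $E$, and each of the remaining finitely many terms tends to $0$.

Next, $\omega_E$ annihilates $J^\perp$, since $\chi_ES\chi_E\in\mathrm{Bim}(J^\perp)$ for $S\in J^\perp$. So $P(\omega_E)\in(J^\perp)_\perp=J$. Choose $u\in A(G)$ with $u=1$ on the compact set $EE^{-1}$. Lemma 2.1 applies to $\omega_E$ and gives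
$$\omega_E(T)=\omega_E(\Theta_u(T))=\langle u\cdot T,P(\omega_E)\rangle=\langle T,u\,P(\omega_E)\rangle=0,$$
because $u\,P(\omega_E)\in J_0$. Letting $E$ increase, $\omega(T)=0$.

**Step 5: the consequences for the map.** Steps 2 and 4 give $\mathrm{Bim}(J^\perp)\cap L(G)=J_0^\perp$. Since $J_0\subseteq J$, we have $J^\perp\subseteq J_0^\perp\subseteq\mathrm{Bim}(J^\perp)$, hence $\mathrm{Bim}(J^\perp)=\mathrm{Bim}(J_0^\perp)$. Thus $J_0$ determines the bimodule, and the bimodule determines $J_0^\perp$ and so $J_0$. This is the criterion for two ideals to have the same image.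

Suppose the map is one to one. The space $J_0$ is a closed ideal with the same image as $J$, so $J=J_0$ for every closed ideal $J$. Given $h\in A(G)$, take $J=\overline{\mathbb Ch+hA(G)}$. Since $(ch+hv)u\in hA(G)$, we have $J_0\subseteq\overline{hA(G)}$, so $h\in J=J_0\subseteq\overline{hA(G)}$. This is $D_\infty$. Conversely, if $D_\infty$ holds, then $h\in\overline{hA(G)}\subseteq J_0$ for every $h\in J$, so $J=J_0$. Then $J^\perp=\mathrm{Bim}(J^\perp)\cap L(G)$ is determined by $\mathrm{Bim}(J^\perp)$, and so is $J$. This proves Theorem A. $\blacksquare$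

We must now find a group without $D_\infty$.

## 3. The approximation property, and statements about products

**Definition (completely bounded multipliers).** $M_0A(G)$ is the algebra of completely bounded multipliers $u$ of $A(G)$. For such $u$, $M_u$ is the weak\* continuous map on $L(G)$ with $M_u\lambda_s=u(s)\lambda_s$, and $\|u\|_{M_0}=\|M_u\|_{cb}=\sup_n\|M_u\otimes\mathrm{id}_{M_n}\|$.

Since $M_u$ is weak\* continuous, $\langle M_uT,v\rangle=\langle T,uv\rangle$ for $v\in A(G)$. For example $1\in M_0A(G)$ with $M_1=\mathrm{id}$. If $u\in A(G)$, then $M_uT=u\cdot T$ is the restriction of $\Theta_u=(\mathrm{id}\otimes\tilde u)\Phi$, whose cb norm is at most $\|\tilde u\|$. As $\|\tilde u\|$ can be taken arbitrarily close to $\|u\|_{A(G)}$, we get $A(G)\subseteq M_0A(G)$ and $\|u\|_{M_0}\le\|u\|_{A(G)}$.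

**Definition ($Q(G)$).** $Q(G)$ is the closure in $M_0A(G)^*$ of the functionals $u\mapsto\int fu$, $f\in L^1(G)$. By De Cannière–Haagerup, *Amer. J. Math.* 107 (1985), Prop. 1.10, $Q(G)^*=M_0A(G)$ isometrically.

**Definition (AP; Haagerup–Kraus, *Trans. AMS* 344 (1994)).** $G$ has the *approximation property* if $1$ is in the $\sigma(M_0A(G),Q(G))$-closure of $A(G)$.

Compact groups have the AP, since $1\in A(G)$. For $\mathbb Z$, the Fejér functions $u_n$ have $\|u_n\|_{A(\mathbb Z)}=1$ and tend to $1$ pointwise. So $\sum_kf(k)u_n(k)\to\sum_kf(k)$ for $f\in\ell^1(\mathbb Z)$, and as $\|u_n\|_{M_0}\le1$ and these functionals are dense in $Q(\mathbb Z)$, we get $q(u_n)\to q(1)$ for all $q\in Q(\mathbb Z)$. So $\mathbb Z$ has the AP.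

Groups with the AP have $D_\infty$; we quote this known fact and use it only in Theorem C. Also only for Theorem C we use that the AP passes to extensions, in particular to products (Haagerup–Kraus, Thm. 1.15). Finally, $SL(3,\mathbb R)$ and its lattices, e.g. $SL(3,\mathbb Z)$, fail the AP (Lafforgue–de la Salle, *Duke Math. J.* 160 (2011); see also Haagerup–de Laat, *Duke Math. J.* 162 (2013)).

**Theorem B.** If $G$ does not have the AP, then $G\times SU(2)\times\mathbb T^{\mathbb N}$ does not have $D_\infty$.

**Corollary.** For $\Gamma=SL(3,\mathbb R)\times SU(2)\times\mathbb T^{\mathbb N}$ (also with $SL(3,\mathbb Z)$ in place of $SL(3,\mathbb R)$) the map $J\mapsto\mathrm{Bim}(J^\perp)$ is not one to one.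

**Theorem C.** For a locally compact group $G$ the following are equivalent:

1. $G$ has the AP;
2. for every locally compact $H$ with the AP, $J\mapsto\mathrm{Bim}(J^\perp)$ is one to one for $G\times H$;
3. $J\mapsto\mathrm{Bim}(J^\perp)$ is one to one for $G\times SU(2)\times\mathbb T^{\mathbb N}$.

These arguments do not settle whether $SL(3,\mathbb R)$ itself has $D_\infty$. The difficulty is visible if one tries to prove it. When $G$ fails the AP, Hahn–Banach gives $q\in Q(G)$ with $q=0$ on $A(G)$ and $q(1)=1$. If $q$ had the form $q(u)=\langle M_uT,h\rangle=\langle T,uh\rangle$ with a single $T\in L(G)$ and $h\in A(G)$, we would have (2). But what one gets for a general $q$ (Lemma 6.1 below) is an infinite sum of such expressions, with $T$ and $h$ taken over $L(G)\otimes M_n$ for varying $n$. So there are two obstacles, the sum and the matrices. The factor $\mathbb T^{\mathbb N}$ removes the sum, and $SU(2)$ removes the matrices. We begin with the sum.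

## 4. Turning a sum into one pair: what is needed on an abelian factor

Suppose we have $T_i\in L(G_1)$ and $h_i\in A(G_1)$ with $\sum_i\|T_i\|\|h_i\|<\infty$ and
$$\sum_i\langle T_i,vh_i\rangle=0\ \ (v\in A(G_1)),\qquad\sum_i\langle T_i,h_i\rangle\ne0.\tag{5}$$
We want a compact abelian group $C$ and one pair $T,h$ as in (2) for $G_1\times C$.

We first describe $L(G_1\times C)$. The Fourier transform diagonalizes the translations of $L^2(C)$; after relabeling $\chi\to\bar\chi$, $L(C)=\ell^\infty(\hat C)$ with $\lambda_x\leftrightarrow(\chi(x))_\chi$. Dually $A(C)=\ell^1(\hat C)$: the elements are the absolutely convergent Fourier series $\varphi=\sum_\chi\hat\varphi(\chi)\chi$, with $\|\varphi\|=\sum|\hat\varphi(\chi)|$. A functional $S\in A(C)^*$ is the bounded family $\hat S(\chi)=\langle S,\chi\rangle$. Likewise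
$$L(G_1\times C)=L(G_1)\bar\otimes\ell^\infty(\hat C)=\ell^\infty(\hat C,L(G_1)),\qquad\lambda_{(g,x)}\leftrightarrow(\chi(x)\lambda_g)_\chi ,\tag{6}$$
$$A(G_1\times C)=\Bigl\{\sum_\chi w_\chi\otimes\chi:\ \sum_\chi\|w_\chi\|<\infty\Bigr\},\qquad\langle T,w\otimes\chi\rangle=\langle T^\chi,w\rangle,\tag{7}$$
where $T\leftrightarrow(T^\chi)$. The last formula holds for $T=\lambda_{(g,x)}$, both sides being $w(g)\chi(x)$, and hence for all $T$ by weak\* continuity.

**Separating the terms by characters.** The first thing to try is one character for each term. Take $C=\mathbb T$ and $\chi_k(x)=e^{2\pi i3^kx}$. After scaling so that $\|T_k\|\le1$ and $\sum\|h_k\|<\infty$, put $T_k$ at the place $\chi_k$ of $T$, zero at all other places, and $h=\sum_kh_k\otimes\chi_k$. Then $\langle T,h\rangle=\sum_k\langle T_k,h_k\rangle\ne0$, and $\langle T,h(v\otimes1)\rangle=0$. But $T$ must annihilate $h(v\otimes\psi)$ for all characters $\psi$. For $j\ne k$ and $\psi=\chi_j\bar\chi_k$, the terms that count are those $l$ with $3^l+3^j-3^k=3^m$ for some $m$. The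 differences $3^m-3^l$ with $m\neq l$ are pairwise distinct (the sign tells which exponent is larger, the power of $3$ dividing the difference gives the smaller one, and then the larger one is determined). So only $l=k$, $m=j$ counts, and
$$\langle T,h(v\otimes\psi)\rangle=\langle T_j,h_kv\rangle .$$
This would have to vanish for all $j\ne k$ and all $v$, and (5) says nothing about such cross terms. In fact, replace each $T_i\otimes h_i$ by two copies of $\tfrac12T_i\otimes h_i$; then (5) still holds, but for the two copies of the same term the requirement becomes $\langle T_i,h_iv\rangle=0$ for all $v$. Since $\langle T_i,h_i\rangle\neq0$ for some $i$, the group $G_1$ would already fail $D_\infty$.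

**What would suffice.** Try $h=\sum_jh_j\otimes f_j$ and $T=\sum_iT_i\otimes S_i$, with $f_j\in A(C)$ and $S_i\in A(C)^*$. Formally
$$\langle T,h(v\otimes\varphi)\rangle=\sum_{i,j}\langle T_i,h_jv\rangle\,\langle S_i,f_j\varphi\rangle ,$$
and everything works if there is a functional $\mu$ with $\mu(1)=1$ such that
$$\langle S_i,f_j\varphi\rangle=\delta_{ij}\,\mu(\varphi)\quad(\varphi\in A(C)),\qquad\sup_\chi\sum_i|\hat S_i(\chi)|<\infty,\qquad\sup_j\|f_j\|<\infty.\tag{8}$$
The first condition kills the cross terms and makes the diagonal terms add up with one common factor. The second makes $T$ a bounded operator. In the character attempt, $\langle S_i,f_j\varphi\rangle=\hat\varphi(\chi_i\bar\chi_j)$, which is not $0$ for $i\ne j$.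

**Why measures cannot do this.** Suppose (8) holds. For $j\ne i$ we have $\mu(f_i\varphi)=\langle S_j,f_jf_i\varphi\rangle=\langle S_j,f_i(f_j\varphi)\rangle=0$. Hence $\langle S_i,f_i^2\varphi\rangle=\mu(f_i\varphi)=0$ for all $\varphi$, while $\langle S_i,f_i\rangle=1$. If $S_i$ were a complex measure $\nu$, then $f_i^2\nu=0$, so $f_i=0$ $|\nu|$-almost everywhere, and $\int f_i\,d\nu=0$, a contradiction. So $S_i$ must act like a first derivative on the zero set of $f_i$. Evaluating a derivative at a point of $\mathbb T$ will not do: $\varphi\mapsto\varphi'(0)$ has coefficients $2\pi in$ and is unbounded on $A(\mathbb T)$. A normal derivative averaged over a sphere in three dimensions, however, is bounded.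

## 5. The sphere in $\mathbb T^3$, and infinitely many copies of it

Let $D=\mathbb T^3=(\mathbb R/\mathbb Z)^3$ and $e_n(x)=e^{2\pi in\cdot x}$ for $n\in\mathbb Z^3$, so $A(D)=\ell^1(\mathbb Z^3)$. Let $\varrho=1/4$ and let $\sigma$ be normalized surface measure on $\{|x|=\varrho\}\subset(-\tfrac12,\tfrac12)^3\subset D$. For $\varphi\in C^\infty(D)$ put
$$\langle R,\varphi\rangle=\frac1{2\varrho^2}\int x\cdot\nabla\varphi\,d\sigma .$$
Let $f(x)=(|x|^2-\varrho^2)\theta(x)$, where $\theta\in C_c^\infty((-\tfrac12,\tfrac12)^3)$ equals $1$ near the sphere. Then $f\in C^\infty(D)\subseteq A(D)$.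

**Step 1: the coefficients of $\sigma$ and $R$.** We need two bounds and one zero. A coordinate of a uniformly distributed point on a sphere in $\mathbb R^3$ is uniformly distributed, so for $n\ne0$
$$\int e_n(tx)\,d\sigma(x)=\frac12\int_{-1}^1e^{2\pi it|n|\varrho c}\,dc=\frac{\sin(t\pi|n|/2)}{t\pi|n|/2}\qquad(t>0).$$
With $t=1$,
$$\hat\sigma(n)=\frac{\sin(\pi|n|/2)}{\pi|n|/2}\ (n\neq0),\quad\hat\sigma(0)=1,\qquad|\hat\sigma(n)|\le\kappa:=\frac2\pi<1\ \ (n\ne0),\tag{9}$$
since $|n|\ge1$ for $n\neq0$. As $x\cdot\nabla e_n(x)=\frac{d}{dt}\big|_{t=1}e_n(tx)$ and $\frac1{2\varrho^2}=8$,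
$$\hat R(n)=8\Bigl(\cos\frac{\pi|n|}2-\frac{\sin(\pi|n|/2)}{\pi|n|/2}\Bigr)\ (n\ne0),\quad\hat R(0)=0,\qquad|\hat R(n)|\le16.\tag{10}$$
So the coefficients $\hat R(n)$ define a bounded functional on $A(D)$. It agrees with the formula for $R$ on $C^\infty(D)$, since Fourier series of smooth functions converge in $A(D)$ and in $C^1$. We again call it $R$.

**Step 2: the relation between $f$, $R$ and $\sigma$.** This is the first condition in (8) for one copy. On the sphere $f=0$ and $\nabla f=2x$, so $x\cdot\nabla f=2\varrho^2$ there. For a trigonometric polynomial $\varphi$,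
$$\langle R,f\varphi\rangle=\frac1{2\varrho^2}\int\bigl(\varphi\,x\cdot\nabla f+f\,x\cdot\nabla\varphi\bigr)d\sigma=\int\varphi\,d\sigma .$$
By density and continuity, for all $\varphi\in A(D)$,
$$\langle\sigma,f\varphi\rangle=0,\qquad\langle R,f\varphi\rangle=\langle\sigma,\varphi\rangle.\tag{11}$$

**Step 3: infinitely many copies.** Let $C=D^{\mathbb N}\cong\mathbb T^{\mathbb N}$, so $\hat C=\bigoplus_{\mathbb N}\mathbb Z^3$. Let $\sigma_C=\bigotimes_j\sigma$ and $f_i(x)=f(x_i)$, so $f_i\in A(C)$ with $\|f_i\|=\|f\|_{A(D)}$. Use the derivative in coordinate $i$ and the measure in all others: define $S_i\in A(C)^*$ by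
$$\hat S_i(\chi)=\hat R(\chi_i)\prod_{j\ne i}\hat\sigma(\chi_j),\qquad\chi=(\chi_j)\in\hat C .$$
Almost all factors are $\hat\sigma(0)=1$, and $|\hat S_i|\le16$.

**Lemma 5.1.** For all $i,j$ and all $\varphi\in A(C)$: $\ \langle S_i,f_j\varphi\rangle=\delta_{ij}\,\sigma_C(\varphi)$.

*Proof.* By linearity and continuity let $\varphi=\chi=(\chi_k)$ be a character. Multiplying by $f_j=\sum_m\hat f(m)e_m(x_j)$ changes only the $j$-th coordinate, from $\chi_j$ to $\chi_j+m$. If $i=j$,
$$\langle S_i,f_i\chi\rangle=\sum_m\hat f(m)\hat R(\chi_i+m)\prod_{k\ne i}\hat\sigma(\chi_k)=\langle R,fe_{\chi_i}\rangle\prod_{k\ne i}\hat\sigma(\chi_k)=\prod_k\hat\sigma(\chi_k)=\sigma_C(\chi)$$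
by (11). If $i\ne j$, then $\langle S_i,f_j\chi\rangle$ contains the factor $\sum_m\hat f(m)\hat\sigma(\chi_j+m)=\langle\sigma,fe_{\chi_j}\rangle=0$. $\square$

**Lemma 5.2.** For every $\chi\in\hat C$: $\ \sum_i|\hat S_i(\chi)|\le M:=16(1-\kappa)^{-2}$.

*Proof.* Let $m$ be the number of nonzero coordinates of $\chi$. As $\hat R(0)=0$, only the $m$ indices with $\chi_i\ne0$ contribute, and each contributes at most $16\kappa^{m-1}$ by (9) and (10). Finally $m\kappa^{m-1}\le\sum_{k\ge1}k\kappa^{k-1}=(1-\kappa)^{-2}$. $\square$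

So (8) holds with $\mu=\sigma_C$. Boundedness of $\sum_i|\hat S_i|$ used both $\hat R(0)=0$ and the strict inequality $\kappa<1$.

**Proposition 5.3.** Let $G_1$ be a locally compact group, $T_i\in L(G_1)$, $h_i\in A(G_1)$ $(i\in\mathbb N)$ with $\sum_i\|T_i\|\|h_i\|<\infty$ and with (5). Then $G_1\times C=G_1\times\mathbb T^{\mathbb N}$ fails $D_\infty$.

*Proof.* Drop the terms with $T_i=0$, and replace $(T_i,h_i)$ by $(T_i/\|T_i\|,\|T_i\|h_i)$. So we may assume $\|T_i\|\le1$ and $\sum\|h_i\|<\infty$. Use (6) and (7). Put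
$$T^\chi=\sum_i\hat S_i(\chi)T_i,\qquad h=\sum_ih_i\otimes f_i .$$
By Lemma 5.2 the first sum converges absolutely and $\|T\|=\sup_\chi\|T^\chi\|\le M$, so $T\in L(G_1\times C)$. The second sum converges absolutely in $A(G_1\times C)$, since $\|h_i\otimes f_i\|\le\|h_i\|\|f\|_{A(D)}$.

For $a\in A(G_1)$ and $\varphi\in A(C)$,
$$\langle T,a\otimes\varphi\rangle=\sum_\chi\hat\varphi(\chi)\sum_i\hat S_i(\chi)\langle T_i,a\rangle=\sum_i\langle T_i,a\rangle\langle S_i,\varphi\rangle .\tag{12}$$
The interchange is allowed because $\sum_\chi|\hat\varphi(\chi)|\sum_i|\hat S_i(\chi)||\langle T_i,a\rangle|\le M\|\varphi\|\|a\|$.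

For $v\in A(G_1)$, $\varphi\in A(C)$ we have $h(v\otimes\varphi)=\sum_jh_jv\otimes f_j\varphi$, convergent in norm. By (12), Lemma 5.1 and (5),
$$\langle T,h(v\otimes\varphi)\rangle=\sum_j\sum_i\langle T_i,h_jv\rangle\langle S_i,f_j\varphi\rangle=\sigma_C(\varphi)\sum_j\langle T_j,h_jv\rangle=0 .$$
In the same way, with $a=h_j$ and $f_j=f_j\cdot1_C$,
$$\langle T,h\rangle=\sum_j\sum_i\langle T_i,h_j\rangle\langle S_i,f_j\rangle=\sum_j\langle T_j,h_j\rangle\ne0 .$$
The span of the $v\otimes\varphi$ is dense in $A(G_1\times C)$ by (7). So $T$ annihilates $\overline{hA(G_1\times C)}$ but not $h$, which is (2). $\square$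

## 6. Elements of $Q(G)$ as absolutely convergent sums

We now need to know what a functional $q\in Q(G)$ looks like.

**Lemma 6.1.** Every $q\in Q(G)$ has the form
$$q(u)=\sum_k\langle(M_u\otimes\mathrm{id})a_k,\varphi_k\rangle\qquad(u\in M_0A(G))\tag{13}$$
with $n_k\in\mathbb N$, $a_k\in L(G)\otimes M_{n_k}$, $\varphi_k\in(L(G)\otimes M_{n_k})_*$ and $\sum_k\|a_k\|\|\varphi_k\|<\infty$.

*Proof.* **Step 1: a set $B_0$ of simple functionals in $Q(G)$.** Let $B_0$ be the set of all functionals
$$\omega_{a,\varphi}(u)=\langle(M_u\otimes\mathrm{id})a,\varphi\rangle,\qquad n\in\mathbb N,\ a\in\lambda(L^1(G))\otimes M_n,\ \|a\|\le1,\ \varphi\in(L(G)\otimes M_n)_*,\ \|\varphi\|\le1 .$$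
Here $\lambda(f)=\int f(s)\lambda_s\,ds$. Write $a=\sum_{i,j}\lambda(f_{ij})\otimes e_{ij}$ and let $v_{ij}\in A(G)$ be $X\mapsto\varphi(X\otimes e_{ij})$. Since $\langle M_u\lambda(f),v\rangle=\langle\lambda(f),uv\rangle=\int fuv$, we get $\omega_{a,\varphi}(u)=\int\bigl(\sum_{i,j}f_{ij}v_{ij}\bigr)u$, and $\sum f_{ij}v_{ij}\in L^1(G)$ because the $v_{ij}$ are bounded. So $B_0\subseteq Q(G)$.

**Step 2: $B_0$ norms $M_0A(G)$.** The purpose is to compute $\sup_{\omega\in B_0}|\omega(u)|$. The space $\lambda(L^1(G))\otimes M_n$ is a weak\* dense $*$-subalgebra of $L(G)\otimes M_n$, so by Kaplansky's density theorem its unit ball is weak\* dense in the unit ball of $L(G)\otimes M_n$. Since $M_u\otimes\mathrm{id}$ is weak\* continuous, for fixed $\varphi$ the supremum of $|\langle(M_u\otimes\mathrm{id})a,\varphi\rangle|$ is the same over both balls. Taking the supremum over $\varphi$ and $n$,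
$$\sup_{\omega\in B_0}|\omega(u)|=\sup_n\|M_u\otimes\mathrm{id}_{M_n}\|=\|u\|_{M_0}.\tag{14}$$

**Step 3: the closed convex hull of $B_0$ is the unit ball of $Q(G)$.** By (14), $B_0$ lies in the closed unit ball of $Q(G)$. Suppose $\|q\|\le1$ but $q\notin\overline{\mathrm{conv}}\,B_0$. By Hahn–Banach and $Q(G)^*=M_0A(G)$ there is $u\in M_0A(G)$ with $\mathrm{Re}\,q(u)>\sup_{\omega\in B_0}\mathrm{Re}\,\omega(u)$. As $B_0$ is closed under multiplication by scalars of modulus $\le1$, the right side is $\sup_{B_0}|\omega(u)|=\|u\|_{M_0}$. This contradicts $|q(u)|\le\|u\|_{M_0}$.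

**Step 4: successive approximation.** We turn norm density into an exact series. Let $\|q\|\le1$. Choose $b_0\in\mathrm{conv}\,B_0$ with $\|q-b_0\|\le\frac12$. Then $2(q-b_0)$ is in the unit ball; choose $b_1\in\mathrm{conv}\,B_0$ within $\frac12$ of it, and continue. This gives $q=\sum_{k\ge0}2^{-k}b_k$ in norm. Each $b_k$ is a finite convex combination of functionals $\omega_{a,\varphi}\in B_0$. Listing all of them and absorbing the coefficients into the $a$'s gives (13) with $\sum\|a_k\|\|\varphi_k\|\le2$. A general $q$ is a multiple of such a functional. $\square$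

## 7. From matrices to $SU(2)$, and averaging: proof of Theorem B

Let $G$ fail the AP, let $K=SU(2)$ with normalized Haar measure, and $G_1=G\times K$. By Proposition 5.3 it suffices to find $T_i'\in L(G_1)$ and $h_i'\in A(G_1)$ with $\sum\|T_i'\|\|h_i'\|<\infty$ and (5).

**Step 1: separating $1$ from $A(G)$.** This step turns failure of the AP into a functional. Since $1$ is not in the $\sigma(M_0A(G),Q(G))$-closure of the subspace $A(G)$, Hahn–Banach gives $q\in Q(G)$ with $q|_{A(G)}=0$ and $q(1)=1$. Write $q$ as in (13).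

**Step 2: replacing matrices by blocks of $L(K)$.** This step makes the terms of (13) live on a group. The group $SU(2)$ has exactly one irreducible representation $\pi_n$ of each dimension $n\ge1$. So by Peter–Weyl $L(K)=\bigoplus_n^{\ell^\infty}M_n$ with $\lambda_s\leftrightarrow(\pi_n(s))_n$, and
$$L(G_1)=L(G)\bar\otimes L(K)=\bigoplus_n^{\ell^\infty}L(G)\otimes M_n,\qquad\lambda_{(g,t)}\leftrightarrow(\lambda_g\otimes\pi_n(t))_n .$$
Let $T_k\in L(G_1)$ be $a_k$ in block $n_k$ and $0$ in the other blocks. Let $h_k\in A(G_1)$ be the normal functional $X\mapsto\varphi_k(X^{(n_k)})$. Then $\sum\|T_k\|\|h_k\|\le\sum\|a_k\|\|\varphi_k\|<\infty$.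

Let $u\in A(G)$. Since $K$ is compact, $1\in A(K)$ and $u\otimes1\in A(G_1)$. The map $X\mapsto(u\otimes1)\cdot X$ on $L(G_1)$ acts on each block as $M_u\otimes\mathrm{id}$: both this map and the blockwise map are weak\* continuous (the blocks are uniformly bounded by $\|u\|_{M_0}$), and both send $\lambda_{(g,t)}$ to $u(g)\lambda_{(g,t)}$. Hence
$$\sum_k\langle T_k,(u\otimes1)h_k\rangle=\sum_k\langle(M_u\otimes\mathrm{id})a_k,\varphi_k\rangle=q(u)=0\ \ (u\in A(G)),\qquad\sum_k\langle T_k,h_k\rangle=q(1)=1 .\tag{15}$$
This is almost (5), but (5) demands vanishing for all $v\in A(G_1)$, and (15) gives it only for $v=u\otimes1$. Multiplication by a nonconstant function on $K$ does not act blockwise as $M_u\otimes\mathrm{id}$, so (13) gives no information about it. The remedy is to average over $K$ so that $v$ enters only through its average. Averaging replaces each pair by an integral of pairs, so even a single pair would become a sum again. This does no harm, since Proposition 5.3 accepts sums.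

**Step 3: moving translations from the pair to $v$.** Here we compute how a translated pair reacts to multiplication by $v$. For $s\in K$ and $w\in A(G_1)$ let $w^s(g,t)=w(g,s^{-1}t)$. Then
$$\langle X,w^s\rangle=\langle\lambda_{(e,s)}^{-1}X,w\rangle\qquad(X\in L(G_1)),$$
as one checks on $X=\lambda_{(g,t)}$. Put $T_k^s=\lambda_{(e,s)}T_k$, so $\langle T_k^s,w^s\rangle=\langle T_k,w\rangle$. For $v\in A(G_1)$ put $v_s(g,t)=v(g,st)$. Then $(v_sh_k)^s(g,t)=v(g,t)\,h_k(g,s^{-1}t)$, that is, $vh_k^s=(v_sh_k)^s$. Therefore
$$\langle T_k^s,vh_k^s\rangle=\langle T_k,v_sh_k\rangle,\qquad\langle T_k^s,h_k^s\rangle=\langle T_k,h_k\rangle .\tag{16}$$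

**Step 4: averaging $v$.** We show that integrating (16) leaves only a function of the form $u\otimes1$. The map $s\mapsto v_s$ is norm continuous on the compact group $K$, so $\int_Kv_s\,ds\in A(G_1)$. Its value at $(g,t)$ is $\int_Kv(g,st)\,ds=\int_Kv(g,s)\,ds=:\bar v(g)$, so it is the function $w=\bar v\otimes1$. Moreover $\bar v\in A(G)$: the functional $X\mapsto\langle X\otimes1,w\rangle$ on $L(G)$ is normal, and its value at $\lambda_g$ is $w(g,e)=\bar v(g)$. As $w'\mapsto\langle T_k,w'h_k\rangle$ is bounded on $A(G_1)$, (16) gives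
$$\int_K\langle T_k^s,vh_k^s\rangle\,ds=\langle T_k,(\bar v\otimes1)h_k\rangle .\tag{17}$$

**Step 5: averaging the pairs.** We turn the integrals over $s$ back into a series of pairs. The map $s\mapsto T_k^s$ is norm continuous: it is $(1\otimes\pi_{n_k}(s))a_k$ in block $n_k$ and zero elsewhere, and $\pi_{n_k}$ is finite dimensional, hence norm continuous. This is where it matters that each $T_k$ sits in a single block. The map $s\mapsto h_k^s$ is norm continuous, since translations are norm continuous on $A(G_1)$. So
$$z_k=\int_KT_k^s\otimes h_k^s\,ds$$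
is the integral of a continuous function on a compact set, with values in the Banach space projective tensor product $L(G_1)\hat\otimes A(G_1)$, and $\|z_k\|\le\|T_k\|\|h_k\|$. Hence $z=\sum_kz_k$ converges. As an element of a projective tensor product it has a representation
$$z=\sum_iT_i'\otimes h_i',\qquad\sum_i\|T_i'\|\|h_i'\|<\infty .$$

**Step 6: verifying (5).** For $v\in A(G_1)$, $T\otimes h\mapsto\langle T,vh\rangle$ and $T\otimes h\mapsto\langle T,h\rangle$ determine bounded functionals on $L(G_1)\hat\otimes A(G_1)$. Bounded functionals commute with the integral and the sums. Applying them to the two expressions for $z$ and using (17), (16) and (15),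
$$\sum_i\langle T_i',vh_i'\rangle=\sum_k\langle T_k,(\bar v\otimes1)h_k\rangle=q(\bar v)=0\quad(v\in A(G_1)),\qquad\sum_i\langle T_i',h_i'\rangle=\sum_k\langle T_k,h_k\rangle=1 .$$
This is (5). By Proposition 5.3, $G_1\times\mathbb T^{\mathbb N}=G\times SU(2)\times\mathbb T^{\mathbb N}$ fails $D_\infty$. $\blacksquare$

## 8. Two different ideals of $A(\Gamma)$ with the same bimodule, and Theorem C

**Proof of the Corollary.** Since $SL(3,\mathbb R)$ and $SL(3,\mathbb Z)$ fail the AP, Theorem B shows that $\Gamma=SL(3,\mathbb R)\times SU(2)\times\mathbb T^{\mathbb N}$, or the same product with $SL(3,\mathbb Z)$, fails $D_\infty$. So there is $h\in A(\Gamma)$ with $h\notin\overline{hA(\Gamma)}$. Consider the closed ideals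
$$J=\overline{\mathbb Ch+hA(\Gamma)},\qquad J_0=\overline{\mathrm{span}}\,(J\cdot A(\Gamma))\subseteq\overline{hA(\Gamma)} .$$
They are different, since $h\in J$ and $h\notin J_0$. By Theorem A, $\mathrm{Bim}(J^\perp)=\mathrm{Bim}(J_0^\perp)$. $\blacksquare$

So the answer to the question for arbitrary locally compact groups is no, and for each individual $G$ the map is one to one exactly when $G$ has $D_\infty$.

**Proof of Theorem C.** (1)⇒(2): if $G$ and $H$ have the AP, so does $G\times H$ (Haagerup–Kraus, Thm. 1.15). Hence $G\times H$ has $D_\infty$, by the known fact quoted in Section 3, and Theorem A says that the map is one to one for $G\times H$.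

(2)⇒(3): the group $H=SU(2)\times\mathbb T^{\mathbb N}$ is compact, so $1\in A(H)$ and $H$ has the AP. Apply (2) to it.

(3)⇒(1): by Theorem A, (3) says that $G\times SU(2)\times\mathbb T^{\mathbb N}$ has $D_\infty$. By Theorem B, $G$ has the AP. $\blacksquare$
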